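\title{Eberlein subalgebras of the Fourier--Stieltjes algebra that do not contain the Fourier algebra}

\begin{abstract}
Must a nonzero closed translation-invariant Eberlein subalgebra of the Fourier--Stieltjes algebra $B(G)$ that separates the points of $G$ contain the Fourier algebra $A(G)$? We show that it need not. For $G=PSp(4,\mathbb{R})$, the coefficients of the unitary representations in which a fixed circle subgroup has no positive weight form a unital counterexample. Its Eberlein property comes from a rigidity theorem: if some product $G\times H$ has a lattice on whose quotient $H$ has a spectral gap, then a closed translation-invariant subspace of $B(G)$ is Eberlein if and only if it is weak*-closed. The answer is yes for groups with a compact open subgroup, and for conjugation-closed subalgebras on connected non-compact simple Lie groups with finite center. Among connected simple Lie groups with trivial center it is no exactly for the non-compact groups of Hermitian type.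
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a locally compact group with left Haar measure $dx$. A \emph{representation} of $G$ is a strongly continuous homomorphism $\pi$ from $G$ to the unitary group of a Hilbert space $\mathcal{H}_\pi$, and a \emph{coefficient} of $\pi$ is a function $\langle\pi(\cdot)\xi,\eta\rangle$ with $\xi,\eta\in\mathcal{H}_\pi$. The \emph{Fourier--Stieltjes algebra} $B(G)$ is the set of all coefficients of all representations. Sums and products of coefficients are coefficients of direct sums and tensor products, so $B(G)$ is an algebra of bounded continuous functions. The pairing $\langle f,a\rangle=\int f(x)a(x)\,dx$ identifies $B(G)$ with the dual of the group $C^*$-algebra $C^*(G)$, the completion of $L^1(G)$ in the norm $\|a\|=\sup_\pi\|\pi(a)\|$, where $\pi(a)=\int a(x)\pi(x)\,dx$. With the dual norm $B(G)$ is a Banach algebra, and ``weak*'' refers to the topology $\sigma(B(G),C^*(G))$. The \emph{Fourier algebra} $A(G)$ is the closed linear span of the coefficients of the left regular representation $\lambda$ on $L^2(G)$, $(\lambda(x)\xi)(y)=\xi(x^{-1}y)$. For abelian $G$,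 the algebras $B(G)$ and $A(G)$ consist of the Fourier transforms of the finite measures and of the integrable functions on the dual group.

\begin{definition}\label{def:eberlein}
A linear subspace $\mathcal{B}$ of $B(G)$ is \emph{closed} if it is norm-closed, and \emph{translation-invariant} if it contains $g\mapsto f(xgy)$ for all $f\in\mathcal{B}$ and $x,y\in G$. It is \emph{Eberlein} if, whenever a net $(f_\nu)$ in $\mathcal{B}$ with $\sup_\nu\|f_\nu\|\le1$ converges pointwise on $G$ to a continuous function $f$, we have $f\in\mathcal{B}$ and $\|f\|\le1$.
\end{definition}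

The algebra $B(G)$ itself is Eberlein. This is Eberlein's theorem, whose proof we recall in Section~\ref{sec:prelim}. The following problem is posed by Lau and Pham~\cite{LP}.

\begin{quote}
\textbf{Problem.} Let $\mathcal{B}\neq\{0\}$ be a closed translation-invariant Eberlein subalgebra of $B(G)$ that separates the points of $G$. Must $\mathcal{B}$ contain $A(G)$?
\end{quote}

The condition $\mathcal{B}\ne\{0\}$ matters only for the trivial group, whose points are separated by $\{0\}$. The problem has the shape of a Stone--Weierstrass theorem, with one hypothesis missing. A closed translation-invariant subspace is the set of coefficients of a single representation $\pi$ (Lemma~\ref{lem:subspace}); it separates points when $\pi$ is injective, and if it is an algebra it contains the coefficients of the tensor powers of $\pi$. One asks whether these data generate the regular representation. The missing hypothesis is stability under complex conjugation, and the Eberlein property is asked to replace it. On the circle it does so (Section~\ref{sec:examples}), and the answer is known to be yes whenever $G$ has an open subgroup that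 is amenable as a discrete group. In general the answer is no.

Realize $Sp(4,\mathbb{R})$ as $Sp(4,\mathbb{C})\cap U(2,2)$, the group of complex symplectic matrices of the form $\left(\begin{smallmatrix}\alpha&\beta\\ \bar\beta&\bar\alpha\end{smallmatrix}\right)$ with $2\times2$ blocks (see Section~\ref{sec:onesided}), and let $k_\theta$ be the class of $\operatorname{diag}(e^{i\theta/2}I,e^{-i\theta/2}I)$ in $PSp(4,\mathbb{R})=Sp(4,\mathbb{R})/\{\pm I\}$.

\begin{theorem}\label{thm:counter}
Let $G=PSp(4,\mathbb{R})$ and
\begin{equation}\label{eq:Bminus}
\mathcal{B}_-=\Big\{f\in B(G):\ \int_0^{2\pi}e^{-im\theta}f(xk_\theta y)\,d\theta=0\ \text{ for all }x,y\in G\text{ and all integers }m\ge1\Big\}.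
\end{equation}
Then $\mathcal{B}_-$ is a closed translation-invariant Eberlein subalgebra of $B(G)$, it contains $1$, it separates the points of $G$, and $A(G)\not\subseteq\mathcal{B}_-$.
\end{theorem}

All assertions except the Eberlein property are elementary. For the Eberlein property we prove a rigidity theorem (Theorem~\ref{thm:rigid}): for a class of groups that contains $PSp(4,\mathbb{R})$, a closed translation-invariant subspace is Eberlein if and only if it is weak*-closed. The next three theorems locate the counterexample among other groups.

\begin{theorem}\label{thm:open}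
Let $G$ be a locally compact group with a compact open subgroup. Every nonzero closed translation-invariant Eberlein subalgebra of $B(G)$ that separates the points of $G$ contains $A(G)$.
\end{theorem}

This covers all compact, all discrete and all totally disconnected groups, for example $SL_n(\mathbb{Q}_p)$. A Lie group is \emph{simple} if its Lie algebra is simple. A connected non-compact simple Lie group with finite center is \emph{of Hermitian type} if its maximal compact subgroups have infinite center.

\begin{theorem}\label{thm:simple}
Let $G$ be a connected non-compact simple Lie group with finite center and maximal compact subgroup $K$. Let $\mathcal{B}$ be a weak*-closed translation-invariant subalgebra of $B(G)$ that separates the points of $G$. Assume that either $K$ has finite center (that is, $G$ is not of Hermitian type) or $\mathcal{B}$ is closed under complex conjugation. Then $A(G)\subseteq\mathcal{B}$.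
\end{theorem}

On every locally compact group, closed translation-invariant Eberlein subspaces are weak*-closed (Proposition~\ref{prop:weakstar}), so Theorem~\ref{thm:simple} applies to the subalgebras of the Problem.

\begin{theorem}\label{thm:class}
Let $G\ne\{e\}$ be a connected simple Lie group with trivial center. The following are equivalent.
\begin{enumerate}
\item[(1)] Every nonzero closed translation-invariant Eberlein subalgebra of $B(G)$ that separates the points of $G$ contains $A(G)$.
\item[(2)] $G$ is not a non-compact group of Hermitian type; that is, $G$ is compact or its maximal compact subgroups have finite center.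
\end{enumerate}
\end{theorem}

On the groups of Theorem~\ref{thm:class} that admit counterexamples, conjugation is thus the only obstruction: by Theorem~\ref{thm:simple}, every subalgebra as in (1) that is closed under complex conjugation contains $A(G)$. We do not give a classification for all locally compact groups.

Section~\ref{sec:examples} shows the ideas behind all four theorems on the circle and on the automorphism group of the disc. Sections~\ref{sec:prelim}--\ref{sec:onesided} prove Theorem~\ref{thm:counter}, and Sections~\ref{sec:open}, \ref{sec:simple} and~\ref{sec:class} prove Theorems~\ref{thm:open}, \ref{thm:simple} and~\ref{thm:class}.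

\section{The circle and the disc}\label{sec:examples}

Nets that converge pointwise are very flexible. The basic source of them is the following recurrence lemma, in which $\mathbb{T}$ is the group of complex numbers of modulus one.

\begin{lemma}\label{lem:recur}
Let $S$ be a set and $u\colon S\to\mathbb{T}$ a function. There is a net $(n_\nu)$ of positive integers with $n_\nu\to\infty$ and $u(s)^{n_\nu}\to1$ for every $s\in S$.
\end{lemma}

\begin{proof}
Let $F\subseteq S$ be finite, $\varepsilon>0$ and $N\ge1$. The sequence $\big((u(s)^{Nk})_{s\in F}\big)_{k\ge1}$ lies in the compact metric space $\mathbb{T}^F$, so two of its terms, with indices $k<l$, are within $\varepsilon$ of each other in every coordinate. Then $n=N(l-k)\ge N$ satisfies $|u(s)^n-1|<\varepsilon$ for $s\in F$. Index these integers by the triples $(F,\varepsilon,N)$, ordered by increasing $F$ and $N$ and decreasing $\varepsilon$.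
\end{proof}

\begin{example}[The circle]\label{ex:circle}
Let $G=\mathbb{R}/2\pi\mathbb{Z}$ and $\chi_m(\theta)=e^{im\theta}$. Here $B(G)=A(G)$ is the algebra of absolutely convergent Fourier series, with $\|f\|=\sum_m|\hat f(m)|$. Formula~\eqref{eq:Bminus} with $k_\theta=\theta$ defines the space $\mathcal{B}_-$ of all $f$ with $\hat f(m)=0$ for $m\ge1$. It is a translation-invariant subalgebra, it contains $1$, it separates points because it contains $\chi_{-1}$, and it does not contain $\chi_1$. It is the annihilator of the functions $\chi_{-m}\in L^1(G)$, $m\ge1$, hence weak*-closed. But it is not Eberlein: by Lemma~\ref{lem:recur} there is a net $n_\nu\ge2$ with $\chi_{-1}^{n_\nu}\to1$ pointwise, so the functions $\chi_{-1}^{n_\nu-1}\in\mathcal{B}_-$, of norm one, converge pointwise to $\chi_1$.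
\end{example}

Thus the Eberlein property produces the complex conjugate of a character out of its powers, which suggests the answer yes. The example also shows that the Eberlein property can be strictly stronger than weak*-closedness, and it offers a candidate for a counterexample: an algebra defined by a one-sided condition on the weights of a circle. We place this circle in a larger group.

\begin{example}[The disc]\label{ex:disc}
Let $G=SU(1,1)/\{\pm I\}\cong PSL(2,\mathbb{R})$. The class of $g=\left(\begin{smallmatrix}\alpha&\beta\\ \bar\beta&\bar\alpha\end{smallmatrix}\right)$, $|\alpha|^2-|\beta|^2=1$, acts on the unit disc by $gz=(\alpha z+\beta)/(\bar\beta z+\bar\alpha)$. The stabilizer $K$ of $0$ is given by $\beta=0$ and consists of the rotations $k_\theta z=e^{i\theta}z$, with $\alpha=e^{i\theta/2}$. We have $g^{-1}z=(\bar\alpha z-\beta)/(\alpha-\bar\beta z)$, with derivative $(\alpha-\bar\beta z)^{-2}$. On the holomorphic functions that are square-integrable for the normalized area measure, $(\rho(g)F)(z)=F(g^{-1}z)(\alpha-\bar\beta z)^{-2}$ is a representation (Proposition~\ref{prop:onesided}), and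
\[
\rho(k_\theta)z^j=e^{-i(j+1)\theta}z^j\qquad(j\ge0).
\]
So $K$ has only negative weights in $\rho$, and hence in all tensor powers of $\rho$. By the mean value property, the coefficient at the constant function is
\[
f(g)=\langle\rho(g)1,1\rangle=\alpha^{-2}.
\]
On $K$ this is the character $e^{-i\theta}$, and off $K$ we have $|f|<1$ because $|\alpha|^2=1+|\beta|^2$. Take the net $(n_\nu)$ of Example~\ref{ex:circle}. The powers $f^{n_\nu-1}$ converge pointwise to $e^{i\theta}$ on $K$ and to $0$ off $K$. This limit is not continuous, since $K$ is not open, and the Eberlein property says nothing about it.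
\end{example}

Example~\ref{ex:disc} points in three directions. If $K$ were open, the limit would be continuous and recurrence would work; this leads to Theorem~\ref{thm:open}. If complex conjugation is allowed, the powers of $|f|^2=|\alpha|^{-4}$ carry no phase and concentrate on $K$; this leads to Theorem~\ref{thm:simple}. If neither escape is available, one may hope that the one-sided algebra is Eberlein. The difficulty is that one must exclude all bounded nets with a continuous limit, not only the powers of $f$. Pointwise convergence sees only the discrete group underlying $G$, and we need a reason why information about representations of the discrete group determines weak containment over $G$. The reason will be a lattice in a product $G\times H$ with a spectral gap for $H$. For $PSp(4,\mathbb{R})$ the gap follows from property (T); for the disc it requires a theorem on automorphic forms (Section~\ref{sec:class}). This is why the main example has rank two.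

\section{Coefficient spaces and pointwise limits}\label{sec:prelim}

We use the following standard facts. A representation $\pi$ extends to finite measures by $\pi(\mu)=\int\pi(x)\,d\mu(x)$ and to a nondegenerate $*$-representation of $C^*(G)$ with the same commutant as $\pi(G)$; by $\ker\pi$ we mean the kernel in $C^*(G)$. We have
\begin{equation}\label{eq:coefnorm}
\|\langle\pi(\cdot)\xi,\eta\rangle\|\le\|\xi\|\,\|\eta\|.
\end{equation}
The continuous positive definite functions are the coefficients $\langle\pi(\cdot)\xi,\xi\rangle$; they correspond to the positive functionals on $C^*(G)$, satisfy $\|f\|=f(e)$, and are stable under products. For a closed two-sided ideal $J$ of $C^*(G)$, the annihilator $J^\perp\subseteq B(G)$ is the dual of the $C^*$-algebra $C^*(G)/J$, and $J$ is the intersection of the kernels of the irreducible representations that vanish on $J$. We say that $\rho$ is \emph{weakly contained} in $\pi$, and write $\rho\prec\pi$, if $\ker\pi\subseteq\ker\rho$; equivalently, $\|\rho(a)\|\le\|\pi(a)\|$ for all $a\in C^*(G)$, because $*$-homomorphisms are contractive and injective ones are isometric. Finally, $G_d$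 is $G$ with the discrete topology and $\pi_d$ is $\pi$ viewed as a representation of $G_d$. The group algebra $\mathbb{C}[G]$ of finitely supported functions is dense in $C^*(G_d)$; for $c\in\mathbb{C}[G]$ we write $\pi(c)=\sum_xc(x)\pi(x)$ and $\langle f,c\rangle=\sum_xc(x)f(x)$.

\begin{lemma}\label{lem:cyclic}
Every $f\in B(G)$ can be written $f=\langle\rho(\cdot)\xi,\eta\rangle$ with $\xi$ and $\eta$ both cyclic for $\rho$. Every closed translation-invariant subspace that contains $f$ then contains all coefficients of $\rho$.
\end{lemma}

\begin{proof}
Write $f=\langle\rho_0(\cdot)\xi_0,\eta_0\rangle$. Let $P_1$ be the projection onto the cyclic subspace $\mathcal{H}_1$ generated by $\xi_0$, and $P_2$ the projection onto the cyclic subspace $\mathcal{H}_2\subseteq\mathcal{H}_1$ generated by $\eta=P_1\eta_0$. Both commute with $\rho_0$. Put $\xi=P_2\xi_0$ and let $\rho$ be the restriction of $\rho_0$ to $\mathcal{H}_2$. Then $f(g)=\langle\rho_0(g)\xi_0,\eta\rangle=\langle\rho(g)\xi,\eta\rangle$, and $\xi$ is cyclic because $P_2$ maps the span of $\rho_0(G)\xi_0$, which is dense in $\mathcal{H}_1$, onto the span of $\rho(G)\xi$.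 For the second assertion,
\begin{equation}\label{eq:translate}
f(x^{-1}gy)=\langle\rho(g)\rho(y)\xi,\rho(x)\eta\rangle ,
\end{equation}
so the subspace contains $\langle\rho(\cdot)\xi',\eta'\rangle$ for $\xi',\eta'$ in two dense subspaces, and then for all $\xi',\eta'$ by~\eqref{eq:coefnorm}.
\end{proof}

\begin{lemma}\label{lem:subspace}
Let $\mathcal{B}\subseteq B(G)$ be a closed translation-invariant subspace. There is a representation $\pi$ such that $\mathcal{B}$ is the set of all coefficients of $\pi$. The weak*-closure of $\mathcal{B}$ is $(\ker\pi)^\perp$, and $\mathcal{B}$ separates the points of $G$ if and only if $\pi$ is injective on $G$. If $\mathcal{B}$ is a subalgebra, it contains all coefficients of $\pi^{\otimes n}$ for $n\ge1$.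
\end{lemma}

\begin{proof}
For $f\in\mathcal{B}$ let $\rho_f$ be as in Lemma~\ref{lem:cyclic}, and put $\pi=\bigoplus_{f\in\mathcal{B}}\rho_f$. Each $f\in\mathcal{B}$ is a coefficient of $\pi$. Conversely, $\langle\pi(\cdot)\xi,\eta\rangle=\sum_f\langle\rho_f(\cdot)\xi_f,\eta_f\rangle$, where each term lies in $\mathcal{B}$ and $\sum_f\|\xi_f\|\|\eta_f\|\le\|\xi\|\|\eta\|$; so the sum lies in $\mathcal{B}$. The annihilator of $\mathcal{B}$ in $C^*(G)$ is the set of $a$ with $\langle\pi(a)\xi,\eta\rangle=0$ for all $\xi,\eta$, which is $\ker\pi$, and the bipolar theorem gives the weak*-closure. Two points $x,y$ are separated by a coefficient exactly when $\pi(x)\ne\pi(y)$. Coefficients of $\pi^{\otimes n}$ at algebraic tensors are sums of products of elements of $\mathcal{B}$, and \eqref{eq:coefnorm} extends this to all vectors.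
\end{proof}

The norm of $B(G)$ is defined by integration against $L^1(G)$, while pointwise convergence controls only finite sums. The next lemma connects the two.

\begin{lemma}\label{lem:norm}
If $f$ is a coefficient of $\pi$, then $\|f\|=\sup\{|\langle f,c\rangle|:\ c\in\mathbb{C}[G],\ \|\pi(c)\|\le1\}$.
\end{lemma}

\begin{proof}
Let $f=\langle\pi(\cdot)\xi,\eta\rangle$ and $\omega(T)=\langle T\xi,\eta\rangle$ for $T$ in the von Neumann algebra $\pi(G)''$. Since $\pi$ induces an isometry of $C^*(G)/\ker\pi$ onto $\pi(C^*(G))$, the number $\|f\|$ is the norm of $\omega$ on $\pi(C^*(G))$. The $*$-algebras $\pi(C^*(G))$ and $\pi(\mathbb{C}[G])$ are nondegenerate with bicommutant $\pi(G)''$, so by the Kaplansky density theorem their unit balls are strongly dense in the unit ball of $\pi(G)''$. As $\omega$ is strongly continuous, it has the same norm on all three algebras.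
\end{proof}

\begin{proposition}\label{prop:limits}
Let $\pi$ be a representation of $G$, and let $(f_\nu)$ be a net of coefficients of $\pi$ with $\|f_\nu\|\le1$ that converges pointwise to a continuous function $f$. Then $f\in B(G)$, $\|f\|\le1$, and $f$ is a coefficient of a representation $\rho$ of $G$ with $\rho_d\prec\pi_d$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:norm}, $|\langle f_\nu,c\rangle|\le\|\pi(c)\|$ for $c\in\mathbb{C}[G]$. These are finite sums, so $|\langle f,c\rangle|\le\|\pi(c)\|\le\|c\|_{C^*(G_d)}$. Hence $f$ extends to a functional of norm at most $1$ on $C^*(G_d)$ that vanishes on $\ker\pi_d$. By Lemma~\ref{lem:cyclic} for $G_d$, we can write $f=\langle\rho(\cdot)\xi,\eta\rangle$ with $\rho$ a representation of $G_d$ and $\xi,\eta$ cyclic.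

By~\eqref{eq:translate} and the continuity of $f$, the coefficients $\langle\rho(\cdot)\xi',\eta'\rangle$ are continuous on $G$ for $\xi',\eta'$ in dense subspaces, hence for all $\xi',\eta'$ by uniform approximation. The identity $\|\rho(g)\zeta-\rho(g_0)\zeta\|^2=2\|\zeta\|^2-2\operatorname{Re}\langle\rho(g)\zeta,\rho(g_0)\zeta\rangle$ shows that $\rho$ is strongly continuous on $G$, so $f\in B(G)$. Lemma~\ref{lem:norm}, applied to $\rho$ on $G$ and on $G_d$, gives $\|f\|_{B(G)}=\|f\|_{B(G_d)}\le1$.

Let $c\in\ker\pi_d$ and $x,y\in G$. Then $\delta_{x^{-1}}c\,\delta_y\in\ker\pi_d$, so $0=\langle f,\delta_{x^{-1}}c\,\delta_y\rangle=\langle\rho_d(c)\rho(y)\xi,\rho(x)\eta\rangle$. Cyclicity of $\xi$ and $\eta$ gives $\rho_d(c)=0$.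
\end{proof}

Taking for $\pi$ the representation that Lemma~\ref{lem:subspace} attaches to $\mathcal{B}=B(G)$, we obtain Eberlein's theorem. One comparison between the Eberlein property and weak*-closedness holds for every group.

\begin{proposition}\label{prop:weakstar}
Every closed translation-invariant Eberlein subspace $\mathcal{B}$ of $B(G)$ is weak*-closed.
\end{proposition}

\begin{proof}
Let $\pi$ be as in Lemma~\ref{lem:subspace} and $J=\ker\pi$. The weak*-closure $J^\perp=(C^*(G)/J)^*$ is spanned by its positive elements, so it suffices to show that every positive definite $f\in J^\perp$ with $f(e)=1$ lies in $\mathcal{B}$. Let $\mathcal{B}_1^+$ be the convex set of positive definite elements of $\mathcal{B}$ of norm at most $1$; it contains $\langle\pi(\cdot)\xi,\xi\rangle$ for $\|\xi\|\le1$. If $f$ were not in the weak*-closure of $\mathcal{B}_1^+$, the Hahn--Banach theorem would give a self-adjoint $a\in C^*(G)$, with positive part $a_+$, such that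
\[
\langle f,a\rangle>\sup_{\|\xi\|\le1}\langle\pi(a)\xi,\xi\rangle=\|\pi(a_+)\|=\|a_++J\|.
\]
This is impossible, since $\langle f,a\rangle\le\langle f,a_+\rangle\le\|a_++J\|$. So $f$ is the weak*-limit of a net $(f_\nu)$ in $\mathcal{B}_1^+$. From $1=\|f\|\le\liminf\|f_\nu\|$ and $\|f_\nu\|=f_\nu(e)\le1$ we get $f_\nu(e)\to1$. Raikov's theorem \cite[13.5.2]{Dix} states that on the continuous positive definite functions with value $1$ at $e$, weak* convergence coincides with uniform convergence on compact sets. Hence $f_\nu/f_\nu(e)\to f$ and $f_\nu\to f$ pointwise, and the Eberlein property gives $f\in\mathcal{B}$.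
\end{proof}

\section{Lattices with a spectral gap}\label{sec:rigid}

By Proposition~\ref{prop:limits}, the converse of Proposition~\ref{prop:weakstar} holds as soon as $\rho_d\prec\pi_d$ implies $\rho\prec\pi$ for representations $\rho,\pi$ of $G$. The relation $\rho_d\prec\pi_d$ pulls back along any homomorphism from a discrete group $\Gamma$ to $G$, and the tool for passing from $\Gamma$ back to a topological group is induction. Recall that a \emph{lattice} in a locally compact group $L$ is a discrete subgroup $\Gamma$ such that $X=L/\Gamma$ carries an $L$-invariant probability measure. Then $L$ acts on $L^2(X)$ by translation; this is the induced representation $\operatorname{Ind}_\Gamma^L1$, and $L^2(X)=\mathbb{C}1\oplus L^2_0(X)$. If we induce from a lattice in $G$ itself, we only obtain $\rho\prec\pi\oplus(\pi\otimes L^2_0(X))$, and nothing removes the second term. We therefore take a lattice in a product $G\times H$. The group $H$ commutes with $G$ and acts trivially on the first term; if it has a spectral gap on the second, it separates them.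

\begin{definition}\label{def:R}
A second countable locally compact group $G$ \emph{satisfies} (R) if there are a second countable locally compact group $H$ and a lattice $\Gamma\subseteq G\times H$ such that the representation $\kappa_0$ of $H$ on $L^2_0(X)$, $X=(G\times H)/\Gamma$, does not weakly contain the trivial representation $1_H$. We write $p\colon\Gamma\to G$ for the projection.
\end{definition}

\begin{theorem}\label{thm:rigid}
Assume that $G$ satisfies \textup{(R)}.
\begin{enumerate}
\item[(a)] If $\rho,\pi$ are representations of $G$ and $\rho\circ p\prec\pi\circ p$ as representations of $\Gamma$, then $\rho\prec\pi$.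
\item[(b)] Every weak*-closed translation-invariant subspace of $B(G)$ is Eberlein. Hence a closed translation-invariant subspace of $B(G)$ is Eberlein if and only if it is weak*-closed.
\end{enumerate}
\end{theorem}

\begin{proof}
(a) Let $L=G\times H$ and let $\pi\boxtimes1$ be the representation $(g,h)\mapsto\pi(g)$ of $L$. Its restriction to $\Gamma$ is $\pi\circ p$, so
\[
\operatorname{Ind}_\Gamma^L(\pi\circ p)\cong(\pi\boxtimes1)\otimes L^2(X)=(\pi\boxtimes1)\oplus\kappa,\qquad\kappa=(\pi\boxtimes1)\otimes L^2_0(X),
\]
by \cite[E.2.5]{BHV}. In the same way $\rho\boxtimes1$ is a subrepresentation of $\operatorname{Ind}_\Gamma^L(\rho\circ p)$; here we use that the constants lie in $L^2(X)$, that is, that $\Gamma$ has finite covolume. Induction preserves weak containment (Fell; see \cite[F.3.5]{BHV}). Therefore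
\begin{equation}\label{eq:induced}
\rho\boxtimes1\prec(\pi\boxtimes1)\oplus\kappa .
\end{equation}
Since $\ker\kappa_0\not\subseteq\ker1_H$, there is $c\in C^*(H)$ with $\kappa_0(c)=0$ and $1_H(c)=1$.

For $a\in L^1(G)$ and $b\in L^1(H)$ the function $(a\otimes b)(g,h)=a(g)b(h)$ satisfies $\tau(a\otimes b)=\tau|_G(a)\,\tau|_H(b)$ for every representation $\tau$ of $L$. Hence $\|a\otimes b\|\le\|a\|\|b\|$ in the $C^*$-norms, and $a\otimes b\in C^*(L)$ is defined for all $a\in C^*(G)$, $b\in C^*(H)$, with the same formula. Take $b=c$. The restriction of $\kappa$ to $H$ is $1\otimes\kappa_0$ on $\mathcal{H}_\pi\otimes L^2_0(X)$, so $\kappa(a\otimes c)=0$, while $(\pi\boxtimes1)(a\otimes c)=\pi(a)$ and $(\rho\boxtimes1)(a\otimes c)=\rho(a)$. By~\eqref{eq:induced},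
\[
\|\rho(a)\|\le\max\big(\|\pi(a)\|,\|\kappa(a\otimes c)\|\big)=\|\pi(a)\|\qquad(a\in C^*(G)).
\]

(b) Let $\mathcal{B}$ be weak*-closed and translation-invariant. It is norm-closed, so by Lemma~\ref{lem:subspace} it is the set of coefficients of a representation $\pi$, and $\mathcal{B}=(\ker\pi)^\perp$. Let $f_\nu\in\mathcal{B}$ with $\|f_\nu\|\le1$ converge pointwise to a continuous $f$. By Proposition~\ref{prop:limits}, $\|f\|\le1$ and $f$ is a coefficient of a representation $\rho$ of $G$ with $\|\rho(c)\|\le\|\pi(c)\|$ for all $c\in\mathbb{C}[G]$. Applying this to the images of the elements of $\mathbb{C}[\Gamma]$ under $p$, and using that $\mathbb{C}[\Gamma]$ is dense in $C^*(\Gamma)$, we get $\rho\circ p\prec\pi\circ p$. By (a), $\ker\pi\subseteq\ker\rho$, so $f\in(\ker\pi)^\perp=\mathcal{B}$. The last assertion follows from Proposition~\ref{prop:weakstar}.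
\end{proof}

\begin{remark}
A countable discrete group satisfies (R) with $H=\{e\}$ and $\Gamma=G$, for then $L^2_0(X)=0$. The circle does not satisfy (R), since conclusion (b) fails for it by Example~\ref{ex:circle}.
\end{remark}

To verify (R) we first exclude invariant vectors, and then almost invariant ones. Recall that $1_H\prec\kappa$ if and only if $\kappa$ has almost invariant vectors, and that $H$ has \emph{property} (T) if every representation with almost invariant vectors has a nonzero invariant vector.

\begin{lemma}\label{lem:dense}
Let $G,H$ be second countable locally compact groups and $\Gamma\subseteq G\times H$ a lattice whose projection $p(\Gamma)$ is dense in $G$. Then $\kappa_0$ has no nonzero $H$-invariant vector. If $H$ has property \textup{(T)}, then $G$ satisfies \textup{(R)}.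
\end{lemma}

\begin{proof}
Let $F\in L^2(X)$ be $H$-invariant, and view it as a locally integrable function on $G\times H$ that is right $\Gamma$-invariant. For each $h'\in H$ we have $F(g,h'h)=F(g,h)$ for almost all $(g,h)$. By Fubini's theorem this holds for almost all $(g,h,h')$, so for almost every $g$ the function $F(g,\cdot)$ is almost everywhere equal to a constant $F_0(g)$, and $F_0$ is locally integrable on $G$. Right $\Gamma$-invariance gives $F_0(\cdot\,x)=F_0$ almost everywhere for each $x\in p(\Gamma)$. Right translation is continuous on $L^1_{\mathrm{loc}}(G)$, so the set of such $x$ is closed, hence equal to $G$, and $F_0$ is almost everywhere constant. Thus $F\in\mathbb{C}1$.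
\end{proof}

\begin{lemma}\label{lem:sp4}
The group $G=PSp(4,\mathbb{R})$ satisfies \textup{(R)}.
\end{lemma}

\begin{proof}
Here we use the real matrices $Sp(4,\mathbb{R})$. Fix a prime $\ell$, let $H=Sp(4,\mathbb{Q}_\ell)$, and embed $\tilde\Gamma=Sp(4,\mathbb{Z}[1/\ell])$ diagonally in $Sp(4,\mathbb{R})\times H$. It is a lattice, by theorems of Borel--Harish-Chandra and Borel; see \cite[I.3.2]{Mar}. Its image $\Gamma$ in $G\times H$ is again a lattice: the preimage of $\Gamma$ is a union of two translates of $\tilde\Gamma$, hence discrete, and the invariant probability measure pushes forward to $(G\times H)/\Gamma$.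

The closure of $\tilde\Gamma$ in $Sp(4,\mathbb{R})$ is a Lie subgroup. Since $\mathbb{Z}[1/\ell]$ is dense in $\mathbb{R}$, it contains $\left(\begin{smallmatrix}I&S\\0&I\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}I&0\\T&I\end{smallmatrix}\right)$ for all real symmetric $S,T$. Its Lie algebra therefore contains $\left(\begin{smallmatrix}0&S\\0&0\end{smallmatrix}\right)$, $\left(\begin{smallmatrix}0&0\\T&0\end{smallmatrix}\right)$ and their bracket $\operatorname{diag}(ST,-(ST)^{t})$. The products $ST$ span all $2\times2$ matrices: with matrix units $E_{ij}$ we have $E_{ii}E_{ii}=E_{ii}$, $E_{11}(E_{12}+E_{21})=E_{12}$ and $E_{22}(E_{12}+E_{21})=E_{21}$. So the Lie algebra is $\mathfrak{sp}(4,\mathbb{R})$, and since $Sp(4,\mathbb{R})$ is connected, $p(\Gamma)$ is dense in $G$. Finally, $H$ has property (T) by \cite[Theorem 1.5.3]{BHV}, and Lemma~\ref{lem:dense} applies.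
\end{proof}

\section{One-sided representations and the counterexample}\label{sec:onesided}

The elementary part of Theorem~\ref{thm:counter} uses only a circle subgroup and a bounded domain, and we need it again in Section~\ref{sec:class}. We therefore work in the following setting: $G$ is a locally compact group, $D\subseteq\mathbb{C}^N$ is a bounded connected open set containing $0$, the group $G$ acts continuously and effectively on $D$ by holomorphic maps, and $\theta\mapsto k_\theta$ is a continuous homomorphism $\mathbb{R}/2\pi\mathbb{Z}\to G$ with $k_\theta z=e^{i\theta}z$. This homomorphism is injective.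

For $m\in\mathbb{Z}$ let $\mu_m$ be the image on $G$ of the measure $\frac1{2\pi}e^{-im\theta}\,d\theta$. For a representation $\sigma$ of $G$, the operator $\sigma(\mu_m)$ is the orthogonal projection onto the weight space $\{\xi:\sigma(k_\theta)\xi=e^{im\theta}\xi\ \text{for all }\theta\}$, and $\mathcal{H}_\sigma$ is the orthogonal sum of the weight spaces. We call $\sigma$ \emph{one-sided} if $\sigma(\mu_m)=0$ for all $m\ge1$.

\begin{proposition}\label{prop:onesided}
In this setting, the space $\mathcal{B}_-$ defined by~\eqref{eq:Bminus} is the set of coefficients of one-sided representations. It is a weak*-closed translation-invariant subalgebra of $B(G)$ that contains $1$, separates the points of $G$, and does not contain $A(G)$.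
\end{proposition}

\begin{proof}
\emph{Description by representations.} If $f=\langle\sigma(\cdot)\xi,\eta\rangle$, then
\begin{equation}\label{eq:weight}
\frac1{2\pi}\int_0^{2\pi}e^{-im\theta}f(xk_\theta y)\,d\theta=\langle\sigma(\mu_m)\sigma(y)\xi,\sigma(x)^*\eta\rangle .
\end{equation}
This vanishes for $m\ge1$ if $\sigma$ is one-sided. Conversely, if $f\in\mathcal{B}_-$, choose $\xi,\eta$ cyclic by Lemma~\ref{lem:cyclic}; then \eqref{eq:weight} forces $\sigma(\mu_m)=0$ for $m\ge1$.

\emph{Weak*-closedness.} The defining conditions are linear in $f$ and stable under translations. The left side of~\eqref{eq:weight} is continuous in $(x,y)$, so it vanishes identically if and only if, for all $a,b\in C_c(G)$,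
\[
0=\int_G\int_G\int_Ga(x)\,f(xky)\,b(y)\,d\mu_m(k)\,dx\,dy=\langle f,a*\mu_m*b\rangle .
\]
Since $a*\mu_m*b\in L^1(G)\subseteq C^*(G)$, the space $\mathcal{B}_-$ is an annihilator.

\emph{Unital subalgebra.} The trivial representation has the single weight $0$. If $\sigma_1,\sigma_2$ are one-sided, then $\mathcal{H}_{\sigma_1}\otimes\mathcal{H}_{\sigma_2}$ is the orthogonal sum of tensor products of weight spaces, which have weights $m_1+m_2$ with $m_1,m_2\le0$. So $\sigma_1\otimes\sigma_2$ is one-sided, and a product of coefficients of $\sigma_1$ and $\sigma_2$ is a coefficient of $\sigma_1\otimes\sigma_2$.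

\emph{Separation of points.} We need an injective one-sided representation, and the domain provides it. Let $J_g(z)$ be the complex Jacobian determinant of $g$ at $z$; it is jointly continuous in $(g,z)$ by the Cauchy integral formula. For $F\in L^2(D)$ put
\[
(\rho(g)F)(z)=F(g^{-1}z)\,J_{g^{-1}}(z).
\]
The chain rule $J_{h^{-1}g^{-1}}(z)=J_{h^{-1}}(g^{-1}z)J_{g^{-1}}(z)$ gives $\rho(g)\rho(h)=\rho(gh)$, and $\rho(g)$ is unitary because $|J_{g^{-1}}|^2$ is the real Jacobian of $g^{-1}$. If $F\in C_c(D)$ and $g\to e$ in a compact neighborhood $V$ of $e$, then $\rho(g)F$ is supported in the compact set $V\cdot\operatorname{supp}F$ and converges uniformly to $F$; so $\rho$ is strongly continuous. It preserves the Bergman space $\mathcal{H}$ of holomorphic functions in $L^2(D)$, which is closed by the mean value inequality, and from now on $\rho$ acts on $\mathcal{H}$.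

We have $(\rho(k_\theta)F)(z)=e^{-iN\theta}F(e^{-i\theta}z)$. If $F$ has weight $m$, then $F(e^{i\theta}z)=e^{i(-m-N)\theta}F(z)$. Expand $F=\sum_{j\ge0}F_j$ in homogeneous polynomials on a ball around $0$; comparing Fourier coefficients in $\theta$ gives $F_j=0$ unless $j=-m-N$. As $D$ is connected, $F\ne0$ forces $m\le-N$. So $\rho$ is one-sided. Since $D$ is bounded, $\mathcal{H}$ contains $1$ and the coordinate functions. If $\rho(g)$ is the identity, then $\rho(g)1=1$ gives $J_{g^{-1}}\equiv1$, the coordinate functions give $g^{-1}z=z$ on $D$, and $g=e$ by effectiveness. Thus $\rho$ is injective and its coefficients separate points.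

\emph{The Fourier algebra.} By Tietze's theorem there is $u\in C_c(G)$ with $u(k_{-\theta})=e^{i\theta}$; this uses the injectivity of $\theta\mapsto k_\theta$. The function $\lambda(\mu_1)u=\mu_1*u$ is continuous, and its value at $e$ is $\frac1{2\pi}\int_0^{2\pi}e^{-i\theta}u(k_{-\theta})\,d\theta=1$. So $\eta=\lambda(\mu_1)u\ne0$ in $L^2(G)$, and by~\eqref{eq:weight} with $x=y=e$ and $m=1$ the function $\langle\lambda(\cdot)u,\eta\rangle\in A(G)$ is not in $\mathcal{B}_-$.
\end{proof}

The proposition applies to the circle acting on the disc by rotations, and returns Example~\ref{ex:circle}. What distinguishes $PSp(4,\mathbb{R})$ from the circle is (R) alone.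

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{The complex realization.} On $\mathbb{C}^2\times\mathbb{C}^2\ni(x,y)$ use the coordinates $u=(x+iy)/\sqrt2$, $v=(x-iy)/\sqrt2$. The symplectic form $x^ty'-y^tx'$ becomes $i\omega$, where $\omega((u,v),(u',v'))=u^tv'-v^tu'$, and complex conjugation becomes $c(u,v)=(\bar v,\bar u)$. So $Sp(4,\mathbb{R})$ becomes the group of complex matrices that preserve $\omega$ and commute with $c$; the second condition says that the matrix has the form $\left(\begin{smallmatrix}\alpha&\beta\\ \bar\beta&\bar\alpha\end{smallmatrix}\right)$. The Hermitian form $h((u,v),(u',v'))=u^t\bar u'-v^t\bar v'$ of signature $(2,2)$ satisfies $h(\xi,\xi')=\omega(\xi,c\xi')$, so a matrix that preserves $\omega$ commutes with $c$ if and only if it preserves $h$. The group is therefore $Sp(4,\mathbb{C})\cap U(2,2)$.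

\emph{The domain.} Let $D$ be the set of complex symmetric $2\times2$ matrices $Z$ with $I-Z^*Z$ positive definite, a bounded convex open subset of $\mathbb{C}^3$ containing $0$. A two-dimensional subspace on which $h$ is negative definite meets $\{v=0\}$ trivially, so it is a graph $\Lambda_Z=\{(Zv,v)\}$. On $\Lambda_Z$, the form $h$ is negative definite if and only if $I-Z^*Z>0$, and $\omega$ vanishes if and only if $Z$ is symmetric. The group preserves both conditions, so it permutes the subspaces $\Lambda_Z$, $Z\in D$. As $g(Zv,v)=((\alpha Z+\beta)v,(\bar\beta Z+\bar\alpha)v)$, the matrix $\bar\beta Z+\bar\alpha$ is invertible and the action on $D$ is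
\[
gZ=(\alpha Z+\beta)(\bar\beta Z+\bar\alpha)^{-1},
\]
which is continuous in $(g,Z)$ and holomorphic in $Z$.

\emph{The kernel and the circle.} If $g$ acts trivially, then $g0=0$ gives $\beta=0$, so $\alpha$ is unitary and $\alpha Z=Z\bar\alpha$ for all symmetric $Z$. Taking $Z=I$ shows that $\alpha$ is real; commuting with $E_{11}$ makes it diagonal and commuting with $E_{12}+E_{21}$ makes it scalar. So $\alpha=\pm I$, and $G=PSp(4,\mathbb{R})$ acts effectively; this is why we divide by the center. The matrix $\operatorname{diag}(e^{i\theta/2}I,e^{-i\theta/2}I)$ sends $Z$ to $e^{i\theta}Z$ and equals $-I$ at $\theta=2\pi$, so $\theta\mapsto k_\theta$ is well defined on $\mathbb{R}/2\pi\mathbb{Z}$.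

Proposition~\ref{prop:onesided} applies with $N=3$ and gives every assertion except the Eberlein property; weak*-closed subspaces are norm-closed. The Eberlein property follows from Lemma~\ref{lem:sp4} and Theorem~\ref{thm:rigid}(b).
\end{proof}

\section{Groups with a compact open subgroup}\label{sec:open}

To use recurrence we need a function in $\mathcal{B}$ that is a character on a subgroup and has modulus less than one elsewhere, like $\alpha^{-2}$ in Example~\ref{ex:disc}. There the function came from a $K$-invariant line. A compact subgroup has invariant subspaces of finite dimension but perhaps no invariant line, and a determinant repairs this.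

\begin{lemma}\label{lem:det}
Let $\pi$ be a representation of $G$, let $W\subseteq\mathcal{H}_\pi$ be a subspace of finite dimension $d\ge1$ with orthogonal projection $P_W$, and put $f_W(g)=\det(P_W\pi(g)|_W)$. Then $f_W=\langle\pi^{\otimes d}(\cdot)w,w\rangle$ for a unit vector $w$. We have $|f_W(g)|=1$ if and only if $\pi(g)W=W$, and in that case $\pi^{\otimes d}(g)w=f_W(g)w$.
\end{lemma}

\begin{proof}
Let $e_1,\dots,e_d$ be an orthonormal basis of $W$ and $w=(d!)^{-1/2}\sum_{s}\operatorname{sgn}(s)\,e_{s(1)}\otimes\cdots\otimes e_{s(d)}$, the sum over all permutations. For an operator $T$,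
\[
\langle T^{\otimes d}w,w\rangle=\frac1{d!}\sum_{s,t}\operatorname{sgn}(s)\operatorname{sgn}(t)\prod_i\langle Te_{s(i)},e_{t(i)}\rangle=\det\big(\langle Te_j,e_i\rangle\big),
\]
because for each $s$ the sum over $t$ equals this determinant. With $T=1$ we get $\|w\|=1$. The operator $P_W\pi(g)|_W$ is a contraction, and the modulus of its determinant is the product of its singular values. It equals $1$ if and only if $\|P_W\pi(g)\xi\|=\|\xi\|=\|\pi(g)\xi\|$ for $\xi\in W$, that is, $\pi(g)W\subseteq W$, and then $\pi(g)W=W$ by dimension. The last assertion is the equality case of the Cauchy--Schwarz inequality.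
\end{proof}

For a function $\varphi$ on an open subgroup $G'$ of $G$, let $\varphi^\circ$ be its extension by zero. Open subgroups are closed, so $\varphi^\circ$ is continuous when $\varphi$ is. If $\varphi$ is positive definite, so is $\varphi^\circ$: the matrix $(\varphi^\circ(x_i^{-1}x_j))$ is block diagonal according to the cosets $x_iG'$, and the block of a coset $xG'$ is $(\varphi(y_i^{-1}y_j))$ with $y_i=x^{-1}x_i\in G'$. For a compact group $K$, let $\operatorname{Trig}(K)$ be the space of coefficients of finite-dimensional representations; it is dense in $L^2(K)$ by the Peter--Weyl theorem.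

\begin{proof}[Proof of Theorem~\ref{thm:open}]
Let $K$ be a compact open subgroup, $\mathcal{B}$ a subalgebra as in the theorem, and $\pi$ the injective representation of Lemma~\ref{lem:subspace}. Since $\mathcal{B}\ne\{0\}$ we have $\mathcal{H}_\pi\ne0$. Let $\mathcal{W}$ be the set of nonzero finite-dimensional $K$-invariant subspaces of $\mathcal{H}_\pi$. By the Peter--Weyl theorem, $\mathcal{H}_\pi$ is an orthogonal sum of members of $\mathcal{W}$.

\emph{Step 1: the indicator of an open subgroup.} Let $W\in\mathcal{W}$ and $G_W=\{g:\pi(g)W=W\}$. This subgroup contains $K$, so it is open. By Lemmas~\ref{lem:det} and~\ref{lem:subspace}, $f_W\in\mathcal{B}$ is positive definite with $f_W(e)=1$, of modulus $1$ on $G_W$ and less than $1$ off $G_W$. Apply Lemma~\ref{lem:recur} to $f_W|_{G_W}$. The powers $f_W^{n_\nu}$ have norm $1$ and converge pointwise to $1_{G_W}$, which is continuous because $G_W$ is open. So $1_{G_W}\in\mathcal{B}$. Let $G'=\bigcap_{W\in\mathcal{W}}G_W$, an open subgroup containing $K$. The finite products $1_{G_{W_1}}\cdots1_{G_{W_r}}$ are positive definite of norm $1$ and converge pointwise to $1_{G'}$.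 Hence $1_{G'}\in\mathcal{B}$.

\emph{Step 2: complex conjugates on $G'$.} On $G'$ the representation $\pi$ is a sum of finite-dimensional ones, and the trick of Example~\ref{ex:circle} can be applied to their determinants. For $W\in\mathcal{W}$ let $\sigma_W$ be the representation of $G'$ on $W$, with matrix entries $\sigma_{ij}$ in an orthonormal basis $(e_i)$, and let $\delta=\det\sigma_W$. Then $\sigma_{ij}^\circ=1_{G'}\langle\pi(\cdot)e_j,e_i\rangle$ and $\delta^\circ=1_{G'}f_W$ lie in $\mathcal{B}$, and $\delta^\circ$ is positive definite of norm $1$. Choose a net $n_\nu\ge2$ with $\delta^{n_\nu}\to1$ pointwise on $G'$. Then $(\delta^\circ)^{n_\nu-1}\to(\delta^{-1})^\circ$ pointwise, the limit is continuous, and so $(\delta^{-1})^\circ\in\mathcal{B}$. Since $\sigma_W$ is unitary, Cramer's rule gives $\overline{\sigma_{ij}}=(\sigma_W^{-1})_{ji}=\delta^{-1}c_{ij}$, where the cofactor $c_{ij}$ is a polynomial in the entries. Hence $(\overline{\sigma_{ij}})^\circ\in\mathcal{B}$.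

Let $\mathcal{R}$ be the class of finite direct sums of finite tensor products of the representations $\sigma_W$, their conjugates $\overline{\sigma_W}$, and the trivial representation of $G'$, and let $M$ be the set of coefficients of members of $\mathcal{R}$. It is a unital algebra of continuous functions on $G'$, closed under conjugation. It separates the points of $G'$, because $\pi|_{G'}$ is injective and is a sum of representations $\sigma_W$. It is spanned by products of $1$, $\sigma_{ij}$, $\overline{\sigma_{ij}}$, so $\varphi^\circ\in\mathcal{B}$ for all $\varphi\in M$. By the Stone--Weierstrass theorem, $M|_C$ is dense in $C(C)$ for every compact $C\subseteq G'$.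

We claim that $M|_K=\operatorname{Trig}(K)$. The inclusion $\subseteq$ holds by definition. Let $\tau$ be an irreducible representation of $K$. If $\tau$ did not occur in $\rho|_K$ for any $\rho\in\mathcal{R}$, its coefficients would be orthogonal in $L^2(K)$ to the dense subspace $M|_K$, which is absurd. So $\tau$ occurs in some $\rho|_K$, and all its coefficients lie in $M|_K$.

\emph{Step 3: $1_K\in\mathcal{B}$.} If $G'=K$ this is Step 1. Otherwise let $g\in G'\setminus K$. We look for a positive definite function that equals $1$ on $K$ and has modulus less than $1$ at $g$. The compact sets $K$ and $gK$ are disjoint, so there is $\varphi=\langle\rho(\cdot)\xi,\eta\rangle\in M$, $\rho\in\mathcal{R}$, with $|\varphi|<1/3$ on $K$ and $|\varphi-1|<1/3$ on $gK$. The vector $\xi_K=\int_K\rho(k)\xi\,dk$ (normalized Haar measure) is $K$-fixed, and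
\[
|\langle\xi_K,\eta\rangle|=\Big|\int_K\varphi(k)\,dk\Big|<\tfrac13,\qquad|\langle\rho(g)\xi_K,\eta\rangle-1|=\Big|\int_K(\varphi(gk)-1)\,dk\Big|<\tfrac13 .
\]
So $\rho(g)\xi_K\ne\xi_K$. Let $\zeta=\xi_K/\|\xi_K\|$ and $h_g=\frac12(1+\langle\rho(\cdot)\zeta,\zeta\rangle)^\circ\in\mathcal{B}$. This function is positive definite, equals $1$ on $K$, vanishes off $G'$ and satisfies $|h_g|\le1$. Moreover $|h_g(g)|<1$, because $z=\langle\rho(g)\zeta,\zeta\rangle$ has $|z|\le1$ and $z\ne1$. The functions $\big(\prod_{g\in F}h_g\big)^n$, indexed by finite nonempty $F\subseteq G'\setminus K$ and $n\ge1$, have norm $1$. At $x\in G'\setminus K$ they are bounded by $|h_x(x)|^n$ once $x\in F$. So they converge pointwise to the continuous function $1_K$, and $1_K\in\mathcal{B}$.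

\emph{Step 4: the regular representation.} By Steps 2 and 3, $t^\circ\in\mathcal{B}$ for every $t\in\operatorname{Trig}(K)$. Normalize Haar measure so that $K$ has mass $1$. For $s,t\in\operatorname{Trig}(K)$,
\[
\langle\lambda(x)s^\circ,t^\circ\rangle=\int_Ks^\circ(x^{-1}y)\overline{t(y)}\,dy
\]
vanishes for $x\notin K$ and equals $\langle\lambda_K(x)s,t\rangle$ for $x\in K$. The latter function is in $\operatorname{Trig}(K)$, since $s$ lies in a finite-dimensional $\lambda_K$-invariant subspace. So $\langle\lambda(\cdot)s^\circ,t^\circ\rangle\in\mathcal{B}$, and by translation invariance $\langle\lambda(\cdot)\lambda(y)s^\circ,\lambda(x)t^\circ\rangle\in\mathcal{B}$ for all $x,y$. The vectors $\lambda(x)t^\circ$ span a dense subspace of $L^2(G)=\bigoplus_{xK}\lambda(x)L^2(K)$. By~\eqref{eq:coefnorm}, $\mathcal{B}$ contains all coefficients of $\lambda$, hence $A(G)$.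
\end{proof}

Example~\ref{ex:circle} shows that ``Eberlein'' cannot be weakened to ``weak*-closed'' in Theorem~\ref{thm:open}.

\section{Simple Lie groups}\label{sec:simple}

Let $G$ be a connected non-compact simple Lie group with finite center $Z$ and maximal compact subgroup $K$. Now $K$ is not open and pointwise limits are of no use. Instead we normalize high powers of a positive definite function in $L^1(G)$ and let them converge, as convolution operators, to the normalized Haar measure $m_K$ of $K$. This requires a function without phase on $K$, and the alternative hypothesis of Theorem~\ref{thm:simple} serves only to produce one.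

We recall the structure theory. The group $G$ is unimodular, $K$ is connected and contains $Z$, and there is a Cartan decomposition $\mathfrak{g}=\mathfrak{k}\oplus\mathfrak{p}$ such that $(k,X)\mapsto k\exp X$ is a diffeomorphism $K\times\mathfrak{p}\to G$. The real representation $\operatorname{Ad}$ of $K$ on $\mathfrak{p}$ is irreducible and non-trivial; fix an invariant Euclidean norm $|\cdot|$ on $\mathfrak{p}$ and let $N=\dim\mathfrak{p}$. Haar measure is a smooth positive density invariant under left translation by $K$, so it has the form $\Delta(X)\,dk\,dX$ with $\Delta$ smooth and positive. A vector is \emph{$K$-finite} if its $K$-orbit spans a finite-dimensional space. We use the following decay theorem: if $\sigma$ is a non-trivial irreducible representation of $G$, there is $q<\infty$ such that $\langle\sigma(\cdot)\xi,\eta\rangle\in L^q(G)$ for all $K$-finite $\xi,\eta$. This follows from Cowling's theorem~\cite{Cow}, together with the pointwise bound on $K$-finite coefficients of Cowling, Haagerup and Howe~\cite{CHH}.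

\begin{lemma}\label{lem:conv}
Let $G$ be unimodular and $\mathcal{B}\subseteq B(G)$ a closed translation-invariant subspace. Let $b_n\in\mathcal{B}\cap L^1(G)$, $v\in C_c(G)$ and $v'\in L^2(G)$ with $b_n*v\to v'$ in $L^2(G)$. Then $u*v'\in\mathcal{B}$ for all $u\in C_c(G)$.
\end{lemma}

\begin{proof}
Let $\pi$ be as in Lemma~\ref{lem:subspace} and $b=\langle\pi(\cdot)\xi,\eta\rangle\in\mathcal{B}$. By unimodularity and~\eqref{eq:translate},
\[
(u*b*v)(x)=\iint u(y)\,b(y^{-1}xz^{-1})\,v(z)\,dy\,dz=\langle\pi(x)\xi',\eta'\rangle
\]
with $\xi'=\int v(z)\pi(z^{-1})\xi\,dz$ and $\eta'=\int\overline{u(y)}\pi(y)\eta\,dy$. So $u*b*v\in\mathcal{B}$. For $w\in L^2(G)$ and $\check w(x)=w(x^{-1})$,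
\begin{equation}\label{eq:convcoef}
(u*w)(x)=\int u(y)\,\check w(x^{-1}y)\,dy=\langle\lambda(x)\check w,\bar u\rangle,
\end{equation}
so $\|u*w\|\le\|u\|_2\|w\|_2$. Hence $u*b_n*v\to u*v'$ in norm.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:simple}]
Let $\pi$ be as in Lemma~\ref{lem:subspace}, so that $\mathcal{B}=(\ker\pi)^\perp$. The ideal $\ker\pi$ is the intersection of the kernels of the irreducible $\sigma\prec\pi$. If there were no non-trivial such $\sigma$, we would have $\ker\pi\supseteq\ker1_G$ and $\mathcal{B}\subseteq\mathbb{C}1$, which does not separate points. So there is a non-trivial irreducible $\sigma\prec\pi$, and its coefficients lie in $(\ker\sigma)^\perp\subseteq\mathcal{B}$. This is the only use of weak*-closedness. Let $q$ be as in the decay theorem.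

\emph{Step 1: a bi-$K$-invariant function.} We need a nonzero finite-dimensional $K$-invariant subspace $W\subseteq\mathcal{H}_\sigma$ of smooth vectors, that is, vectors $\zeta$ for which $g\mapsto\sigma(g)\zeta$ is smooth. Vectors $\sigma(a)\xi$ with $a\in C_c^\infty(G)$ are smooth. Choose one that is nonzero, and an irreducible representation $\gamma$ of $K$ whose isotypic projection $\sigma(e_\gamma)$, $e_\gamma=(\dim\gamma)\overline{\operatorname{tr}\gamma}\,m_K$, does not annihilate it. Then $\zeta=\sigma(e_\gamma*a)\xi\ne0$ is smooth, since $e_\gamma*a\in C_c^\infty(G)$. It is $K$-finite: in the isotypic component $\mathcal{H}_\gamma\otimes\mathcal{M}$ it has the form $\sum_ie_i\otimes m_i$ with $(e_i)$ a basis of $\mathcal{H}_\gamma$, so it lies in $\mathcal{H}_\gamma\otimes\operatorname{span}(m_i)$. Let $W$ be the span of $\sigma(K)\zeta$ and $d=\dim W$.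

Let $f_W=\langle\sigma^{\otimes d}(\cdot)w,w\rangle$ be as in Lemma~\ref{lem:det}. It is a sum of products of bounded functions in $\mathcal{B}\cap L^q(G)$, so $f_W\in\mathcal{B}\cap L^q(G)$; also $|f_W|\le1$, and $K$ acts on $\mathbb{C}w$ by the character $f_W|_K$. Fix an integer $m\ge q$.

If $K$ has finite center, then $\mathfrak{k}$ is semisimple, so $\mathfrak{k}=[\mathfrak{k},\mathfrak{k}]$; a character of $K$ has zero differential and is trivial because $K$ is connected. Put $\phi=f_W^m$, $\tau=\sigma^{\otimes dm}$, $w'=w^{\otimes m}$. If $\mathcal{B}$ is closed under conjugation, put $\phi=|f_W|^{2m}$, $\tau=(\sigma^{\otimes d}\otimes\bar\sigma^{\otimes d})^{\otimes m}$, $w'=(w\otimes\bar w)^{\otimes m}$; the character cancels against its conjugate. In both cases $\phi=\langle\tau(\cdot)w',w'\rangle\in\mathcal{B}$, where $w'$ is a $K$-fixed unit vector that is smooth, being a sum of tensor products of smooth vectors. So $\phi$ is smooth and bi-$K$-invariant, and $|\phi|\le|f_W|^q$ is integrable.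

The function $\phi$ vanishes at infinity. Indeed, it is uniformly continuous; if $|\phi(x_n)|\ge\varepsilon$ with $x_n\to\infty$, then $|\phi|\ge\varepsilon/2$ on $x_nV$ for a fixed compact neighborhood $V$ of $e$, and infinitely many of these sets are disjoint, contradicting integrability. The set $\{|\phi|=1\}=\{g:\tau(g)w'\in\mathbb{T}w'\}$ is thus a compact subgroup containing $K$, and it equals $K$ by maximality.

\emph{Step 2: $u*m_K*v\in\mathcal{B}$ for $u,v\in C_c(G)$.} We apply Laplace's method to $\int\phi^n$. Since $\phi$ may be complex, the point is to show that $\int\phi^n$ and $\int|\phi|^n$ have the same order. Let $\psi(X)=\phi(\exp X)$ on $\mathfrak{p}$, so that $\phi(k\exp X)=\psi(X)$. The operators $d\tau(X)$ are skew-symmetric on smooth vectors, so differentiating $\langle\tau(\exp tX)w',w'\rangle$ twice at $t=0$ gives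
\[
\psi(X)=1+\langle d\tau(X)w',w'\rangle-\tfrac12Q(X)+O(|X|^3),\qquad Q(X)=\|d\tau(X)w'\|^2 .
\]
We have $\psi(\operatorname{Ad}(k)X)=\phi(k\exp(X)k^{-1})=\psi(X)$, so each term is $\operatorname{Ad}(K)$-invariant. The real and imaginary parts of the linear term are invariant functionals on $\mathfrak{p}$. A nonzero invariant functional would have kernel $0$ by irreducibility, which makes $\mathfrak{p}$ a line with trivial action; so the linear term vanishes. The null space of the positive semidefinite form $Q$ is invariant, hence $0$ or $\mathfrak{p}$. If it were $\mathfrak{p}$, then $\frac{d}{dt}\tau(\exp tX)w'=\tau(\exp tX)\,d\tau(X)w'=0$ would give $\psi\equiv1$, whereas $\phi$ vanishes at infinity. So $Q$ is positive definite.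

There is $r>0$ with $|\psi(X)|\le1-\frac14Q(X)\le e^{-Q(X)/4}$ for $|X|\le r$. For $s>0$ let $\vartheta_s=\sup_{|X|\ge s}|\psi(X)|$; then $\vartheta_s<1$, since $|\psi|<1$ off $0$ and $\psi$ vanishes at infinity. Consequently
\begin{equation}\label{eq:tail}
n^{N/2}\int_{|X|\ge s}|\psi|^n\Delta\,dX\le n^{N/2}\vartheta_s^{\,n-1}\|\phi\|_1\to0 .
\end{equation}
The substitution $X=Y/\sqrt n$ gives
\[
n^{N/2}\int_{|X|\le r}\psi^n\Delta\,dX=\int_{|Y|\le r\sqrt n}\psi(Y/\sqrt n)^n\,\Delta(Y/\sqrt n)\,dY .
\]
The integrand is bounded by $e^{-Q(Y)/4}\sup_{|X|\le r}\Delta(X)$, and it tends to $\Delta(0)e^{-Q(Y)/2}$ because $\psi(Y/\sqrt n)=1-Q(Y)/2n+O(n^{-3/2})$. The same holds with $|\psi|$ in place of $\psi$. By dominated convergence and~\eqref{eq:tail}, both $n^{N/2}\int_G\phi^n$ and $n^{N/2}\int_G|\phi|^n$ converge to $\Delta(0)\int_{\mathfrak{p}}e^{-Q/2}\,dY>0$.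

For large $n$ put $b_n=\phi^n/\int_G\phi^n\in\mathcal{B}\cap L^1(G)$. Then $\int b_n=1$ and $\sup_n\|b_n\|_1<\infty$. Every neighborhood $U$ of the compact set $K$ contains $K\exp\{|X|<s\}$ for some $s>0$, so $\int_{G\setminus U}|b_n|\to0$ by~\eqref{eq:tail}. Let $v\in C_c(G)$ and $v_0=m_K*v$. Right $K$-invariance gives $b_n=b_n*m_K$, so $b_n*v=b_n*v_0=\int b_n(g)\lambda(g)v_0\,dg$ and
\[
\|b_n*v-v_0\|_2\le\int|b_n(g)|\,\|\lambda(g)v_0-v_0\|_2\,dg .
\]
The function $g\mapsto\|\lambda(g)v_0-v_0\|_2$ is continuous, bounded and zero on $K$. Splitting the integral over $G\setminus U$ and over a neighborhood $U$ of $K$ on which this function is small, we see that the right side tends to $0$. Lemma~\ref{lem:conv} gives $u*m_K*v\in\mathcal{B}$.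

\emph{Step 3: from $K$ to $Z$.} Step 2 provides functions supported near $K$; multiplying conjugates of them gives functions supported near an intersection of conjugates of $K$. The group $\bigcap_{x\in G}xKx^{-1}$ is a closed normal subgroup whose Lie algebra is an ideal contained in $\mathfrak{k}\ne\mathfrak{g}$, hence zero. A discrete normal subgroup of a connected group is central, and $Z\subseteq xKx^{-1}$ for all $x$. So
\begin{equation}\label{eq:core}
\bigcap_{x\in G}xKx^{-1}=Z .
\end{equation}
A proper closed subgroup of a compact Lie group has smaller dimension or fewer components, so strictly decreasing chains of closed subgroups of $K$ are finite. Hence there are $x_1=e,x_2,\dots,x_r$ with $\bigcap_ix_iKx_i^{-1}=Z$.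

Let $S_1\supseteq S_2\supseteq\cdots$ be compact neighborhoods of $e$ with intersection $\{e\}$. Choose $u_n\in C_c(G)$ with $u_n\ge0$, $u_n(e)>0$ and support in $S_n$, and put $h_n=u_n*m_K*\check u_n\in\mathcal{B}$. Then $h_n\ge0$ is supported in $S_nKS_n^{-1}$, and $h_n(e)=\int_K\int_Gu_n(y)u_n(yk)\,dy\,dk>0$ because the integrand is continuous, nonnegative and positive at $(e,e)$. Also $h_n$ is $Z$-invariant, since $Z$ is central and $m_K*\delta_z=m_K$ for $z\in Z$. The product $g\mapsto\prod_ih_n(x_i^{-1}gx_i)$ lies in $\mathcal{B}$, is nonnegative, $Z$-invariant, positive at $e$, and supported in $C_n=\bigcap_ix_iS_nKS_n^{-1}x_i^{-1}$. Let $\chi_n$ be this product divided by its integral. By compactness $\bigcap_nS_nKS_n^{-1}=K$, so the compact sets $C_n$ decrease to $Z$, and every neighborhood of $Z$ contains $C_n$ for large $n$.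

\emph{Step 4: the center.} The functions $\chi_n$ do not distinguish the points of $Z$, so we twist them by functions with a prescribed central character. For $\omega$ in the dual group $\hat Z$ let $\mathcal{B}_\omega=\{f\in\mathcal{B}:f(xz)=\omega(z)f(x)\text{ for }x\in G,\ z\in Z\}$. Each $f\in\mathcal{B}$ is the sum of its components $x\mapsto|Z|^{-1}\sum_z\overline{\omega(z)}f(xz)$ in $\mathcal{B}_\omega$. Let $\Omega=\{\omega:\mathcal{B}_\omega\ne0\}$, which is nonempty. Each $\mathcal{B}_\omega$ is translation-invariant, so for $\omega\in\Omega$ it contains a function with value $1$ at $e$. The product of two such functions shows that $\Omega$ is closed under multiplication, hence a subgroup of the finite group $\hat Z$. If $\omega(z)=1$ for all $\omega\in\Omega$, then $f(z)=f(e)$ for all $f\in\mathcal{B}$, so $z=e$. A subgroup of $\hat Z$ with trivial annihilator is $\hat Z$; thus $\Omega=\hat Z$.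

Fix $\omega\in\hat Z$ and $b\in\mathcal{B}_\omega$ with $b(e)=1$. Let $\nu_\omega=|Z|^{-1}\sum_z\omega(z)\delta_z$, and for $v\in C_c(G)$ let $v_\omega=\nu_\omega*v$. From $\delta_z*\nu_\omega=\overline{\omega(z)}\nu_\omega$ we get $\lambda(z)v_\omega=\overline{\omega(z)}v_\omega$, and
\[
((\chi_nb)*\nu_\omega)(x)=|Z|^{-1}\sum_z\omega(z)(\chi_nb)(xz^{-1})=(\chi_nb)(x).
\]
Hence $(\chi_nb)*v=(\chi_nb)*v_\omega=\int\chi_n(g)\,b(g)\lambda(g)v_\omega\,dg$. The continuous map $g\mapsto b(g)\lambda(g)v_\omega$ takes the value $\omega(z)\overline{\omega(z)}v_\omega=v_\omega$ at every $z\in Z$. As $\chi_n\ge0$ has integral $1$ and support in $C_n$, we obtain $(\chi_nb)*v\to v_\omega$ in $L^2(G)$, and Lemma~\ref{lem:conv} gives $u*v_\omega\in\mathcal{B}$ for $u\in C_c(G)$. The orthogonality relations give $\sum_\omega\nu_\omega=\delta_e$, so $u*v\in\mathcal{B}$ for all $u,v\in C_c(G)$. By~\eqref{eq:convcoef} these are the coefficients of $\lambda$ at vectors in $C_c(G)$, and \eqref{eq:coefnorm} gives $A(G)\subseteq\mathcal{B}$.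
\end{proof}

\begin{remark}
The alternative hypothesis cannot be dropped, by Proposition~\ref{prop:onesided} for $PSp(4,\mathbb{R})$; in Example~\ref{ex:disc}, with $W=\mathbb{C}1$, the character $f_W|_K=e^{-i\theta}$ has no trivial power. Separation of points is needed in Step 4: if $Z\ne\{e\}$, the $Z$-invariant functions in $B(G)$ form a weak*-closed translation-invariant subalgebra closed under conjugation, and it misses every function in $A(G)$ that is nonzero at $e$ and supported in a neighborhood of $e$ that meets $Z$ only in $e$.
\end{remark}

\section{The classification for simple Lie groups with trivial center}\label{sec:class}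

It remains to verify (R) for all groups of Hermitian type. In rank one property (T) is not available, and the spectral gap comes in the following form. The set $\hat H$ of classes of irreducible representations of a locally compact group $H$ carries the topology in which the closure of a subset $S$ is $\{\sigma:\ker\sigma\supseteq\bigcap_{\sigma'\in S}\ker\sigma'\}$. The \emph{support} of a representation $\kappa$ is the closed set $\operatorname{supp}\kappa=\{\sigma\in\hat H:\sigma\prec\kappa\}$, and $\ker\kappa=\bigcap_{\sigma\in\operatorname{supp}\kappa}\ker\sigma$.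

\begin{lemma}\label{lem:isolated}
If $1_H$ is an isolated point of $\operatorname{supp}\kappa$, then $\kappa$ has a nonzero invariant vector.
\end{lemma}

\begin{proof}
Let $S=\operatorname{supp}\kappa\setminus\{1_H\}$, $J=\bigcap_{\sigma\in S}\ker\sigma$ (with $J=C^*(H)$ if $S$ is empty) and $I=\ker1_H$, so that $\ker\kappa=I\cap J$. Since $1_H$ is not in the closure of $S$, there is $c\in J$ with $1_H(c)=1$, and $\kappa(c)\ne0$ because $c\notin I$. For $a\in C^*(H)$ the element $ac-1_H(a)c$ lies in $I\cap J$, so $\kappa(a)\zeta=1_H(a)\zeta$ for every $\zeta$ in the range of $\kappa(c)$. Taking $b\in L^1(H)$ with $\int b=1$, we get $\kappa(h)\zeta=\kappa(h)\kappa(b)\zeta=\kappa(\delta_h*b)\zeta=\zeta$ for $h\in H$.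
\end{proof}

\begin{proposition}\label{prop:hermR}
Every connected non-compact simple Lie group $G$ of Hermitian type with trivial center satisfies \textup{(R)}.
\end{proposition}

\begin{proof}
\emph{An arithmetic model.} The complexification $\mathfrak{g}_{\mathbb{C}}$ is simple. Otherwise $\mathfrak{g}$ would be a complex simple Lie algebra viewed as real, $\mathfrak{k}$ would be a compact real form of it, hence semisimple, and $K$ would have finite center. The Lie algebra $\mathfrak{g}$ has a $\mathbb{Q}$-form~\cite{Bor}. Let $\mathbf{S}$ be the simply connected absolutely almost simple $\mathbb{Q}$-group with this Lie algebra, embedded over $\mathbb{Q}$ in some $GL_n$. The real points of a simply connected semisimple group are connected, so $\mathbf{S}(\mathbb{R})$ is a connected Lie group with Lie algebra $\mathfrak{g}$ and finite center $Z_0$, and $\mathbf{S}(\mathbb{R})/Z_0$ is the adjoint group $G$. The group $\mathbf{S}$ splits over a finite Galois extension of $\mathbb{Q}$. By Chebotarev's theorem some prime $\ell$ splits completely in this extension, which then embeds in $\mathbb{Q}_\ell$; so $\mathbf{S}$ splits over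 $\mathbb{Q}_\ell$. Let $H=\mathbf{S}(\mathbb{Q}_\ell)$, which is not compact, and $\tilde\Gamma=\mathbf{S}(\mathbb{Z}[1/\ell])$. As in Lemma~\ref{lem:sp4}, $\tilde\Gamma$ is a lattice in $\mathbf{S}(\mathbb{R})\times H$ by \cite[I.3.2]{Mar}, and its image $\Gamma$ under the quotient by the finite group $Z_0\times\{e\}$ is a lattice in $G\times H$.

\emph{No invariant vectors.} Let $\mathbb{A}$ be the ring of adeles of $\mathbb{Q}$ and $U=\prod_{q\ne\ell}\mathbf{S}(\mathbb{Z}_q)$. The subgroup $O=\mathbf{S}(\mathbb{R})\times H\times U$ is open in $\mathbf{S}(\mathbb{A})$, and $O\cap\mathbf{S}(\mathbb{Q})=\tilde\Gamma$. Since $\mathbf{S}$ is simply connected and $H$ is not compact, the strong approximation theorem of Kneser and Platonov says that $H\,\mathbf{S}(\mathbb{Q})$ is dense in $\mathbf{S}(\mathbb{A})$. For a nonempty open $V\subseteq\mathbf{S}(\mathbb{R})$, the open set $V\times H\times U$ meets $H\,\mathbf{S}(\mathbb{Q})$ and is $H$-invariant, so it contains a point of $\mathbf{S}(\mathbb{Q})$, which lies in $\tilde\Gamma$. Thus $p(\Gamma)$ is dense in $G$, and $\kappa_0$ has no nonzero invariant vector by Lemma~\ref{lem:dense}.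

\emph{Absolute rank at least two.} Then $\mathbf{S}$ has $\mathbb{Q}_\ell$-rank at least two, so $H$ has property (T) by \cite[Theorem 1.6.1]{BHV}, and Lemma~\ref{lem:dense} gives (R).

\emph{Absolute rank one.} Then $\mathfrak{g}$ is the non-compact real form $\mathfrak{sl}(2,\mathbb{R})$ of $\mathfrak{sl}(2,\mathbb{C})$, so $G=PSL(2,\mathbb{R})$, and we take $\mathbf{S}=SL_2$. For $a\in\mathbf{S}(\mathbb{A})$ the open set $Oa$ meets $H\,\mathbf{S}(\mathbb{Q})$, and $H\subseteq O$; so $\mathbf{S}(\mathbb{A})=O\,\mathbf{S}(\mathbb{Q})$ and $\mathbf{S}(\mathbb{A})/\mathbf{S}(\mathbb{Q})=O/\tilde\Gamma$. Hence $L^2((\mathbf{S}(\mathbb{R})\times H)/\tilde\Gamma)$ is the space of $U$-fixed vectors in $L^2(SL_2(\mathbb{A})/SL_2(\mathbb{Q}))$, and $L^2(X)$ is its subspace of $Z_0$-fixed vectors. So $\kappa_0$ is a subrepresentation of the representation $\kappa_{\mathbb{A}}$ of $H$ on $L^2(SL_2(\mathbb{A})/SL_2(\mathbb{Q}))$, which inversion identifies with $L^2(SL_2(\mathbb{Q})\backslash SL_2(\mathbb{A}))$. The trivial representation of $H=SL_2(\mathbb{Q}_\ell)$ is isolated in $\operatorname{supp}\kappa_{\mathbb{A}}$ (Gelbart and Jacquet~\cite{GJ};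 see Clozel~\cite{Clo}). If $1_H\prec\kappa_0$, then $1_H$ would be an isolated point of $\operatorname{supp}\kappa_0\subseteq\operatorname{supp}\kappa_{\mathbb{A}}$, and Lemma~\ref{lem:isolated} would give a nonzero invariant vector. Hence $1_H\not\prec\kappa_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(2)$\Rightarrow$(1). If $G$ is compact, it is a compact open subgroup of itself and Theorem~\ref{thm:open} applies. Otherwise $K$ has finite center, and we apply Proposition~\ref{prop:weakstar} and Theorem~\ref{thm:simple}.

(1)$\Rightarrow$(2). Let $G$ be non-compact of Hermitian type. By Harish-Chandra's realization \cite[Ch.~VIII]{Hel}, the symmetric space $G/K$ is identified with a bounded connected domain $D\subseteq\mathbb{C}^N$ containing $0$, on which $G$ acts by holomorphic maps, and $G$ contains a one-parameter subgroup $k_\theta$ acting by $z\mapsto e^{i\theta}z$. The kernel of the action is $\bigcap_xxKx^{-1}$, which is trivial by~\eqref{eq:core}; in particular $k_{2\pi}=e$. So we are in the setting of Section~\ref{sec:onesided}. By Proposition~\ref{prop:onesided}, $\mathcal{B}_-$ is a nonzero weak*-closed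 translation-invariant subalgebra that separates points and does not contain $A(G)$. By Proposition~\ref{prop:hermR} and Theorem~\ref{thm:rigid}(b) it is Eberlein. Hence (1) fails.
\end{proof}

\begin{thebibliography}{99}

\bibitem{BHV} Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{Bor} Borel, Topology 2 (1963).

\bibitem{Clo} Clozel, Invent. Math. 151 (2003).

\bibitem{Cow} Cowling, Sur les coefficients des repr\'esentations unitaires des groupes de Lie simples, LNM 739 (1979).

\bibitem{CHH} Cowling, Haagerup and Howe, J. reine angew. Math. 387 (1988).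

\bibitem{Dix} Dixmier, \emph{$C^*$-algebras}.

\bibitem{GJ} Gelbart and Jacquet, Ann. Sci. \'ENS 11 (1978).

\bibitem{Hel} Helgason, \emph{Differential Geometry, Lie Groups, and Symmetric Spaces}.

\bibitem{LP} Anthony To-Ming Lau and Hung Le Pham, Characterisations of Fourier and Fourier--Stieltjes algebras on locally compact groups, arXiv:1511.07105 (2015).

\bibitem{Mar} Margulis, \emph{Discrete Subgroups of Semisimple Lie Groups}.

\end{thebibliography}
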